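# Sharp Bernstein–Nikolskii constants: from trigonometric polynomials to entire functions

## 1. Equal exponents: a polynomial never beats an entire function

How large can a derivative of a function be, compared with the function itself, when its frequencies are confined to a fixed convex set? One can ask this for trigonometric polynomials, measured over a period cube, or for entire functions of exponential type, measured over all of $\mathbb R^m$. As the period grows relative to the wavelength, the first problem should turn into the second. The talk is about proving that the sharp constants do converge. We open with the case where both norms have the same exponent, because there the argument is short.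

### 1.1 The two constants

Let $m\ge 2$ and let $V\subset\mathbb R^m$ be a closed convex body, centrally symmetric about the origin. For $z\in\mathbb C^m$ put
$$\|z\|_V^*=\sup_{x\in V}\Big|\sum_{j=1}^m x_jz_j\Big| .$$
Note that $x$ is real while $z$ may be complex. For instance, if $m=2$ and $V=[-1,1]^2$, then $\|z\|_V^*=|z_1|+|z_2|$ for real $z$, but $\|(1,i)\|_V^*=\sup|x_1+ix_2|=\sqrt2$.

**Definition (entire functions with spectrum in $V$).** $B_V$ is the set of entire $f:\mathbb C^m\to\mathbb C$ such that for every $\varepsilon>0$ there is $C(\varepsilon,f)>0$ with $|f(z)|\le C(\varepsilon,f)\exp((1+\varepsilon)\|z\|_V^*)$ for all $z\in\mathbb C^m$.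

The basic example is $e^{i\xi\cdot z}$ with $\xi\in V$: its modulus is $e^{-\xi\cdot\operatorname{Im}z}$, and $|\xi\cdot \operatorname{Im}z|=|\operatorname{Im}(\xi\cdot z)|\le|\xi\cdot z|\le\|z\|_V^*$. More generally $\int_V u(\xi)e^{i\xi\cdot z}\,d\xi$ lies in $B_V$ for every $u\in L_1(V)$, since its modulus is at most $\|u\|_1e^{\|z\|_V^*}$.

**Definition (polynomials).** For $a>0$, $\mathcal T_{aV}$ is the set of trigonometric polynomials $T(x)=\sum_{k\in aV\cap\mathbb Z^m}c_ke^{ik\cdot x}$ with $c_k\in\mathbb C$.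

Let $Q_\pi=[-\pi,\pi]^m$. Let $N\in\mathbb Z_+$ and let $D_N=\sum_{|\alpha|=N}b_\alpha D^\alpha$ have constant complex coefficients. For $0<p\le q\le\infty$ set
$$P_a=P_{p,q,D_N,a,V}=a^{-N-m/p+m/q}\sup_{T\in\mathcal T_{aV}\setminus\{0\}}\frac{\|D_NT\|_{L_q(Q_\pi)}}{\|T\|_{L_p(Q_\pi)}},\qquad E=E_{p,q,D_N,V}=\sup_{f\in(B_V\cap L_p(\mathbb R^m))\setminus\{0\}}\frac{\|D_Nf\|_{L_q(\mathbb R^m)}}{\|f\|_{L_p(\mathbb R^m)}} ,$$
and write $d=N+\frac mp-\frac mq\ge0$. The problem comes from Michael I. Ganzburg, "Sharp Constants of Approximation Theory. I. Multivariate Bernstein-Nikolskii Type Inequalities", arXiv:1901.04400 (2019): does $\lim_{a\to\infty}P_a$ exist and equal $E$ for $0<p\le q<\infty$? We take as given, without proof, the known inequality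
$$E\le\liminf_{a\to\infty}P_a\qquad(0<p\le q\le\infty). \tag{1}$$
So only upper bounds for $P_a$ are at stake. It is also known that $\lim_{a\to\infty} P_a=E$ when $q=\infty$ (any $p\in(0,\infty]$), when $p=q=2$, and when $p=q\in(0,\infty]$ with $V$ a box $\{|x_j|\le\sigma_j\}$ and $D_N=D^\alpha$; we shall not need these.

For $r<1$ the expression $\|\cdot\|_{L_r}$ is only a quasi-norm. What replaces the triangle inequality, on any measure space, is
$$\|A+B\|_{L_r}^{\kappa}\le\|A\|_{L_r}^{\kappa}+\|B\|_{L_r}^{\kappa},\qquad \kappa=\min(1,r). \tag{2}$$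
In particular $\|\sum_{i=1}^nA_i\|_{L_r}\le C_{n,r}\sum_i\|A_i\|_{L_r}$.

### 1.2 A computation by hand: $p=q=2$

Let $\sigma(\xi)=\sum_{|\alpha|=N}b_\alpha(i\xi)^\alpha$ be the symbol of $D_N$; it is homogeneous of degree $N$. By Parseval, $\|D_NT\|_2^2=(2\pi)^m\sum|\sigma(k)|^2|c_k|^2$, so
$$P_a=a^{-N}\max_{k\in aV\cap\mathbb Z^m}|\sigma(k)|=\max_{\xi\in V\cap a^{-1}\mathbb Z^m}|\sigma(\xi)| .$$
By the Paley–Wiener theorem, $B_V\cap L_2$ consists of the $L_2$ functions whose Fourier transform vanishes off $V$, so Plancherel's theorem gives $E=\max_V|\sigma|$. Thus $P_a\le E$ for every $a$, and $P_a\to E$ because $V\cap a^{-1}\mathbb Z^m$ becomes dense in $V$. The convergence need not be monotone: for $V=[-1,1]^m$ and $D_N=\partial^N/\partial x_1^N$ we get $E=1$ and $P_a=(\lfloor a\rfloor/a)^N$, a sawtooth. The inequality $P_a\le E$ turns out to hold for all equal exponents.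

**Theorem 1 (equal exponents).** If $0<p=q\le\infty$, then $P_a\le E$ for every $a>0$; hence $E=\lim_{a\to\infty}P_a=\sup_{a>0}P_a$.

### 1.3 Rescaling, and multiplying by a band-limited cutoff

**Rescaling.** The purpose is to fix the frequencies and let the period grow. Let $Q_a=[-\pi a,\pi a]^m$ and $\mathcal F_a=\{T(\cdot/a):T\in\mathcal T_{aV}\}$. Elements of $\mathcal F_a$ are $2\pi a$-periodic in each variable with frequencies in $V$, and $\mathcal F_a$ is invariant under translations. If $f=T(\cdot/a)$, then $\|D_Nf\|_{L_q(Q_a)}=a^{-N+m/q}\|D_NT\|_{L_q(Q_\pi)}$ and $\|f\|_{L_p(Q_a)}=a^{m/p}\|T\|_{L_p(Q_\pi)}$, so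
$$P_a=\sup_{f\in\mathcal F_a\setminus\{0\}}\frac{\|D_Nf\|_{L_q(Q_a)}}{\|f\|_{L_p(Q_a)}} . \tag{3}$$

**Dilation.** If $\lambda>0$ and $g\in B_{\lambda V}\cap L_p(\mathbb R^m)$, then $h=g(\cdot/\lambda)\in B_V$, because $\|z/\lambda\|^*_{\lambda V}=\|z\|_V^*$. Since $\|D_Nh\|_q=\lambda^{-N+m/q}\|D_Ng\|_q$ and $\|h\|_p=\lambda^{m/p}\|g\|_p$,
$$\|D_Ng\|_{L_q(\mathbb R^m)}\le\lambda^dE\,\|g\|_{L_p(\mathbb R^m)} . \tag{4}$$

**Products.** A polynomial $f\in\mathcal F_a$ is not in $L_p(\mathbb R^m)$, so we cannot insert it into (4); we must multiply it by something decaying. A compactly supported cutoff would destroy the exponential type. The cutoff must itself be band-limited, with a small spectrum. Fix $\rho>0$ with $[-\rho,\rho]^m\subset V$. Suppose $\varphi$ is entire, $\varphi\in L_p(\mathbb R^m)$ and $|\varphi(z)|\le C\exp(\tau\sum_j|\operatorname{Im}z_j|)$. Then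
$$f\in\mathcal F_a\ \Longrightarrow\ f\varphi\in B_{(1+\delta)V}\cap L_p(\mathbb R^m),\qquad\delta=\tau/\rho . \tag{5}$$
Indeed $|f(z)|\le C_fe^{\|z\|_V^*}$ by the basic example, and $\rho\sum_j|\operatorname{Im}z_j|=\sup_{|x_j|\le\rho}|\operatorname{Im}(x\cdot z)|\le\|z\|_V^*$, so $|f\varphi|\le C\exp((1+\delta)\|z\|^*_V)$. Moreover $f$ is bounded on $\mathbb R^m$, so $f\varphi\in L_p$.

**Definition (profile).** Assume $p<\infty$ and fix an integer $s\ge1$ with $2sp\ge m+1$. A profile is an entire function $\Psi\not\equiv0$ on $\mathbb C^m$ with $0\le\Psi\le1$ on $\mathbb R^m$, with $|\Psi(z)|\le C_\Psi\exp(s\sum_j|\operatorname{Im}z_j|)$, and with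
$$|D^\beta\Psi(x)|\le C_{\Psi,\beta}\prod_{j=1}^m(1+|x_j|)^{-2s}\qquad(x\in\mathbb R^m)\ \text{for every }\beta. \tag{6}$$

By (6), $D^\beta\Psi\in L_r(\mathbb R^m)$ for all $r\ge p$, because $2sr\ge m+1>1$.

The example to keep in mind is built from
$$S(t)=\frac{\sin(t/2)}{t/2}=\int_{-1/2}^{1/2}e^{itv}\,dv .$$
The integral gives $|S(z)|\le e^{|\operatorname{Im}z|/2}$ on $\mathbb C$. Also $S^{(j)}(t)=\int_{-1/2}^{1/2}(iv)^je^{itv}dv$ is bounded on $\mathbb R$, and one integration by parts shows it is $O(1/|t|)$; so $S^{(j)}(t)=O((1+|t|)^{-1})$. Hence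
$$\Phi(x)=\prod_{j=1}^mS(x_j)^{2s} \tag{7}$$
is a profile: $0\le\Phi\le1$ on $\mathbb R^m$, $|\Phi(z)|\le\exp(s\sum|\operatorname{Im}z_j|)$, and each derivative of $S^{2s}$ is a sum of products of $2s$ factors $O((1+|t|)^{-1})$.

Given a profile $\Psi$ and $0<\varepsilon\le1$, we write
$$\varphi(x)=\Psi(\varepsilon x),\quad\varphi_y=\varphi(\cdot-y),\quad g_y=f\varphi_y,\quad\delta=s\varepsilon/\rho .$$
By (5), $g_y\in B_{(1+\delta)V}\cap L_p(\mathbb R^m)$ for every $y\in\mathbb R^m$.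

### 1.4 Averaging over all translates of the cutoff

Where should the cutoff be centered? The mass of $|D_Nf|^q$ may lie anywhere in $Q_a$. So we use all centers at once.

**Averaging identity.** For $\phi\in L_r(\mathbb R^m)$, $0<r<\infty$, and $F$ continuous and $2\pi a$-periodic,
$$\int_{Q_a}\|F\,\phi(\cdot-y)\|_{L_r(\mathbb R^m)}^r\,dy=\|\phi\|_{L_r(\mathbb R^m)}^r\|F\|_{L_r(Q_a)}^r . \tag{8}$$
To see this, cut $\mathbb R^m$ into the cubes $Q_a+2\pi ak$ and use the periodicity of $F$ and Tonelli's theorem: the left side is $\int_{Q_a}|F(x)|^r\sum_{k\in\mathbb Z^m}\int_{Q_a}|\phi(x+2\pi ak-y)|^rdy\,dx$, and for each $x$ the inner sum is $\|\phi\|_r^r$.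

**The commutator.** Let $p\le q<\infty$. The aim is to control the difference between $\varphi_yD_Nf$ and $D_Ng_y$. By Leibniz, $\varphi_yD_Nf=D_Ng_y-R_y$ with
$$R_y=\sum_{|\alpha|=N}b_\alpha\sum_{0\ne\beta\le\alpha}\binom\alpha\beta D^\beta\varphi_y\,D^{\alpha-\beta}f .$$
Every term contains a derivative of $\varphi$, and $\|D^\beta\varphi\|_q=\varepsilon^{|\beta|-m/q}\|D^\beta\Psi\|_q$, while $\|\varphi\|_q=\varepsilon^{-m/q}\|\Psi\|_q$. Apply (8) with $r=q$ to each term, and use the quasi-triangle inequality in $L_q(\mathbb R^m\times Q_a)$ and $\varepsilon^{|\beta|}\le\varepsilon$: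
$$\Big(\int_{Q_a}\|R_y\|_q^q\,dy\Big)^{1/q}\le C_\Psi\,\varepsilon\,\|\varphi\|_q\sum_{|\gamma|<N}\|D^\gamma f\|_{L_q(Q_a)} . \tag{9}$$
If $N=0$, then $R_y=0$ and the sum is empty. The constant does not depend on $a$, $\varepsilon$, $f$.

**Proof of Theorem 1 for $p=q<\infty$.** If $E=\infty$ there is nothing to prove. Let $f\in\mathcal F_a$ and $\Psi=\Phi$. Here $d=N$. Apply (4) to each $g_y$, and then (8) with $r=q$:
$$\int_{Q_a}\|D_Ng_y\|_q^q\,dy\le(1+\delta)^{Nq}E^q\int_{Q_a}\|g_y\|_q^q\,dy=(1+\delta)^{Nq}E^q\|\varphi\|_q^q\|f\|_{L_q(Q_a)}^q .$$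
By (8) again, $\varphi_yD_Nf$ has norm $\|\varphi\|_q\|D_Nf\|_{L_q(Q_a)}$ in $L_q(\mathbb R^m\times Q_a)$. Use (2) in this space with $\kappa=\min(1,q)$, insert (9), and divide by $\|\varphi\|_q^\kappa$:
$$\|D_Nf\|_{L_q(Q_a)}^\kappa\le(1+s\varepsilon/\rho)^{\kappa N}E^\kappa\|f\|_{L_q(Q_a)}^\kappa+C\varepsilon^\kappa\Big(\sum_{|\gamma|<N}\|D^\gamma f\|_{L_q(Q_a)}\Big)^\kappa .$$
With $f$ and $a$ fixed, let $\varepsilon\to0$: $\|D_Nf\|_{L_q(Q_a)}\le E\|f\|_{L_q(Q_a)}$. By (3), $P_a\le E$.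

**Proof of Theorem 1 for $p=q=\infty$.** No averaging is needed, because a supremum is attained at a point. Again let $E<\infty$. Translate $f$ so that $|D_Nf|$ attains its maximum at $0$, and let $\varphi(x)=\prod_jS(\varepsilon x_j)^2$. Then $|\varphi|\le1=\varphi(0)$ on $\mathbb R^m$, and (5) holds with $\tau=\varepsilon$. Each derivative of $\varphi$ of positive order is $O(\varepsilon)$, so Leibniz at $0$ and (4) give
$$\|D_Nf\|_\infty=|D_Nf(0)|\le|D_N(f\varphi)(0)|+C_f\varepsilon\le(1+\varepsilon/\rho)^NE\|f\|_\infty+C_f\varepsilon .$$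
Let $\varepsilon\to0$.

In both cases $\sup_{a>0}P_a\le E\le\liminf_{a\to\infty}P_a$ by (1), so all of these are equal and the limit exists. $\blacksquare$

Where did $p=q$ enter? Only in the displayed estimate of $\int\|D_Ng_y\|_q^q\,dy$: the power of $\|g_y\|$ produced by (4) was the same as the power that (8) can integrate, and the same factor $\|\varphi\|_q^q$ then stood on both sides. The rest of the talk is about $p<q$.

## 2. Unequal exponents, and the factor that averaging loses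

**Theorem 2.** For $0<p\le q<\infty$, $\limsup_{a\to\infty}P_a\le E$. Hence, by (1), $\lim_{a\to\infty}P_a$ exists and equals $E$.

So the answer to the question is yes. There is also a rate.

**Theorem 3.** If $0<p<q\le\infty$, there is a constant $C=C(p,q,D_N,V)$ with $P_a\le E+Ca^{-\kappa}$ for $a\ge1$, where $\kappa=\min(1,q)$. If $N=0$, one may take $\kappa=1$.

**Theorem 4.** The order $a^{-1}$ cannot be improved in general: for $V=[-1,1]^m$, $D_N\ne0$, $d>0$, one has $\limsup_{a\to\infty}a\,|P_a/E-1|\ge d/2$. For $p=2$, $q=\infty$, $N=0$ (with $D_0=I$), $V=[-1,1]^m$ and $a=n\in\mathbb N$, one has $P_n=E\,(1+\frac1{2n})^{m/2}$. Also, the assertion that $P_a\le E$ for all $a>0$ fails for $p<q$, $N=0$, $D_0=I$.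

### 2.1 A computation by hand: $p=2$, $q=\infty$, $D_0=I$

By Cauchy–Schwarz and Parseval, $|T(x)|\le\sum|c_k|\le(\#(aV\cap\mathbb Z^m))^{1/2}(2\pi)^{-m/2}\|T\|_2$, with equality at $x=0$ for the Dirichlet kernel (all $c_k=1$). So $P_a^2=(2\pi)^{-m}a^{-m}\#(aV\cap\mathbb Z^m)$. For $f\in B_V\cap L_2$, the Paley–Wiener theorem, Cauchy–Schwarz and Plancherel give $|f(x)|\le(2\pi)^{-m}\int_V|\widehat f|\le(2\pi)^{-m}|V|^{1/2}\|\widehat f\|_2=(2\pi)^{-m/2}|V|^{1/2}\|f\|_2$, with equality at $x=0$ for $f(x)=\int_Ve^{i\xi\cdot x}d\xi$. So $E^2=(2\pi)^{-m}|V|$. For $V=[-1,1]^m$ and $a=n\in\mathbb N$ the count is $(2n+1)^m$ and $|V|=2^m$, hence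
$$P_n=E\Big(1+\frac1{2n}\Big)^{m/2}>E .$$
This proves the second claim of Theorem 4. It also tells us that no argument for $p<q$ can produce $P_a\le E$ for all large $a$ in general: some error term must survive for finite $a$.

### 2.2 The averaging inequality for $p\le q$

The aim is to repeat Section 1.4 and see what changes. Let $0<p\le q<\infty$, assume $E<\infty$ (Section 3 shows that this always holds), let $\Psi$ be a profile, and put
$$G=\sup_y\|g_y\|_{L_p(\mathbb R^m)},\qquad\rho(\Psi)=\frac{\|\Psi\|_p^p}{\|\Psi\|_q^q}\ge1,\qquad\kappa=\min(1,q).$$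
The inequality $\rho(\Psi)\ge1$ holds since $0\le\Psi\le1$; the supremum $G$ is finite since $f$ is bounded and $\|\varphi_y\|_p=\|\varphi\|_p$. By scaling, $\|\varphi\|_p^p/\|\varphi\|_q^q=\rho(\Psi)$ for every $\varepsilon$. Inequality (4) now gives $\|D_Ng_y\|_q^q\le(1+\delta)^{dq}E^q\|g_y\|_p^q$. The averaging identity integrates only $\|g_y\|_p^p$, so we pull out $G^{q-p}$ (read as $1$ if $p=q$) and use (8) with $r=p$:
$$\int_{Q_a}\|D_Ng_y\|_q^q\,dy\le(1+\delta)^{dq}E^qG^{q-p}\int_{Q_a}\|g_y\|_p^p\,dy=(1+\delta)^{dq}E^qG^{q-p}\|\varphi\|_p^p\|f\|_{L_p(Q_a)}^p .$$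
As before, (2) in $L_q(\mathbb R^m\times Q_a)$, (8) for $\varphi_yD_Nf$, (9), and division by $\|\varphi\|_q^\kappa$ yield
$$\|D_Nf\|_{L_q(Q_a)}^\kappa\le(1+s\varepsilon/\rho)^{\kappa d}E^\kappa\rho(\Psi)^{\kappa/q}G^{\kappa(q-p)/q}\|f\|_{L_p(Q_a)}^{\kappa p/q}+C_\Psi\varepsilon^\kappa\Big(\sum_{|\gamma|<N}\|D^\gamma f\|_{L_q(Q_a)}\Big)^\kappa . \tag{10}$$

**Bound for $G$.** The aim is to compare $G$ with $\|f\|_{L_p(Q_a)}$. Cutting $\mathbb R^m$ into period cubes,
$$\|g_y\|_p^p=\int_{Q_a}|f(x)|^p\sum_{k\in\mathbb Z^m}\varphi(x-y+2\pi ak)^p\,dx\le A_a\|f\|_{L_p(Q_a)}^p,\qquad A_a=\sup_{x\in Q_a}\sum_{k\in\mathbb Z^m}\varphi(x+2\pi ak)^p, \tag{11}$$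
where the supremum over $Q_a$ suffices because the sum is periodic. The $k=0$ term is at most $1$. If $x\in Q_a$ and $k\ne0$, then $|x+2\pi ak|_\infty\ge2\pi a|k|_\infty-\pi a\ge\pi a|k|_\infty$, so by (6) one has $\varphi(x+2\pi ak)\le C_\Psi(\varepsilon\pi a|k|_\infty)^{-2s}$, and
$$\sum_{k\ne0}\varphi(x+2\pi ak)^p\le C_{\Psi,\varepsilon}\,a^{-2sp}\qquad(x\in Q_a), \tag{12}$$
because $\sum_{k\ne0}|k|_\infty^{-2sp}<\infty$ when $2sp>m$. Thus $A_a\le1+C_{\Psi,\varepsilon}a^{-2sp}$, and $G\le A_a^{1/p}\|f\|_{L_p(Q_a)}$ with $A_a$ close to $1$ when $a\to\infty$ for fixed $\varepsilon$.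

### 2.3 Where a fixed profile stops

Suppose we also know that $\|D^\gamma f\|_{L_q(Q_a)}\le C\|f\|_{L_p(Q_a)}$ uniformly in $a\ge1$; this is Lemma 1 below. Take $\Psi=\Phi$ in (10), let $a\to\infty$, then $\varepsilon\to0$. The factor $G$ is harmless, the commutator disappears, and what remains is
$$\limsup_{a\to\infty}P_a\le\rho(\Phi)^{1/q}E .$$
Since $0<\Phi<1$ almost everywhere, $\rho(\Phi)>1$ when $p<q$. Neither $a$ nor $\varepsilon$ can remove this factor: it depends only on the shape of the profile. Nor does any single profile give factor $1$: $\rho(\Psi)=1$ with $p<q$ means $\Psi^p=\Psi^q$ almost everywhere, so the continuous function $\Psi$ takes only the values $0$ and $1$ on $\mathbb R^m$ and is constant, whereas $\Psi\not\equiv0$ is integrable to the power $p$.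

The ratio is $1$ exactly for indicator functions. So we want band-limited profiles that are close to the indicator of a cube in both $L_p$ and $L_q$, relative to the volume of that cube, and whose exponential type does not grow. Convolving a fixed band-limited kernel with the indicator of a long interval does this: convolution cannot enlarge the spectrum of the kernel, and the transition zones become a vanishing fraction of the interval.

## 3. Flat-topped profiles, and bounds uniform in the period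

Throughout, $C$ denotes constants depending only on $p,q,m,D_N,V$ and the fixed auxiliary choices ($\rho$, $s$ and kernels); further dependence is shown by subscripts.

### 3.1 Flat tops

Let $K=c_sS^{2s}\ge0$ with $c_s$ chosen so that $\int_{\mathbb R}K=1$, and for $M\ge1$ put
$$\chi_M(t)=\int_{-M}^MK(t-u)\,du,\qquad\Phi_M(x)=\prod_{j=1}^m\chi_M(x_j).$$

**$\Phi_M$ is a profile.** Clearly $0\le\chi_M\le1$ on $\mathbb R$. Since $|K(z)|\le c_se^{s|\operatorname{Im}z|}$, we have $|\chi_M(z)|\le2Mc_se^{s|\operatorname{Im}z|}$: the type is $s$ for every $M$. Finally $\chi_M^{(j)}(t)=\int_{-M}^MK^{(j)}(t-u)du$ with $K^{(j)}(t)=O((1+|t|)^{-2s})$, and $1+|t|\le(1+|t-u|)(1+M)$ for $|u|\le M$, so $|\chi_M^{(j)}(t)|\le C_{M,j}(1+|t|)^{-2s}$. This is (6).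

**The ratio tends to $1$.** Let $p\le r<\infty$. Substituting $t=Mu$,
$$\frac1{2M}\int_{\mathbb R}\chi_M(t)^r\,dt=\frac12\int_{\mathbb R}\chi_M(Mu)^r\,du,\qquad\chi_M(Mu)=\int_{M(u-1)}^{M(u+1)}K(v)\,dv .$$
For $|u|\ne1$ the last integral tends to $1$ if $|u|<1$ and to $0$ if $|u|>1$. It is always at most $1$. For $|u|\ge2$ the interval of integration has length $2M$ and lies in $|v|\ge M|u|/2$, so $\chi_M(Mu)\le2M\cdot C(M|u|)^{-2s}\le C|u|^{-2s}$, as $M\ge1$ and $2s\ge1$. Since $2sr>1$, dominated convergence shows that the expression tends to $1$. Hence $\|\Phi_M\|_r^r=(2M)^m(1+o(1))$ for $r=p$ and for $r=q$, and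
$$1\le\rho_M:=\rho(\Phi_M)\longrightarrow1\qquad(M\to\infty). \tag{13}$$

### 3.2 Pointwise control of derivatives

The commutator in (10) contains $\|D^\gamma f\|_{L_q(Q_a)}$. We need it bounded by $\|f\|_{L_p(Q_a)}$ with a constant independent of the period, including $p<1$.

**Lemma 1.** Let $0<p<\infty$ and $w(y)=(1+|y|)^{-m-3}$. For every multi-index $\gamma$ there is $C$, independent of $a\ge1$ and $f\in\mathcal F_a$, with
$$|D^\gamma f(x)|^p\le C\int_{\mathbb R^m}|f(x-y)|^pw(y)\,dy\qquad(x\in\mathbb R^m), \tag{14}$$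
and $\|D^\gamma f\|_{L_q(Q_a)}\le C\|f\|_{L_p(Q_a)}$ for $p\le q\le\infty$.

**Step 1: a reproducing formula.** Take a Schwartz function $\psi$ with $\widehat\psi\in C_c^\infty$ and $\widehat\psi=1$ on $V$. For $\xi\in V$, $\int e^{i\xi\cdot(x-y)}\psi(y)dy=e^{i\xi\cdot x}\widehat\psi(\xi)=e^{i\xi\cdot x}$, so $f=f*\psi$ and $D^\gamma f(x)=\int f(x-y)D^\gamma\psi(y)\,dy$.

**Step 2: (14) for $p\ge1$.** Hölder's inequality with respect to the measure $|D^\gamma\psi(y)|dy$ gives $|D^\gamma f(x)|^p\le\|D^\gamma\psi\|_1^{p-1}\int|f(x-y)|^p|D^\gamma\psi(y)|\,dy$, and $|D^\gamma\psi|\le Cw$.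

**Step 3: (14) for $p<1$.** Hölder is not available; instead we use that the integrand is itself band-limited. Fix $x$ and let $h(y)=f(x-y)D^\gamma\psi(y)$, a Schwartz function with $\widehat h$ supported in the fixed compact set $\operatorname{supp}\widehat\psi-V$. Let $\chi$ be a Schwartz function with $\widehat\chi=1$ on that set, so $h=h*\chi$. If $h\ne0$,
$$\|h\|_\infty\le\|\chi\|_\infty\|h\|_1\le\|\chi\|_\infty\|h\|_\infty^{1-p}\|h\|_p^p,\qquad\text{so}\qquad\|h\|_\infty^p\le\|\chi\|_\infty\|h\|_p^p .$$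
Then $\|h\|_1^p\le\|h\|_\infty^{p(1-p)}\|h\|_p^{p^2}\le\|\chi\|_\infty^{1-p}\|h\|_p^{p(1-p)+p^2}=\|\chi\|_\infty^{1-p}\|h\|_p^p$. Therefore $|D^\gamma f(x)|^p\le\|h\|_1^p\le C\int|f(x-y)|^p|D^\gamma\psi(y)|^pdy$, and $|D^\gamma\psi|^p\le Cw$ since $\psi$ is Schwartz.

**Step 4: norms.** Integrating (14) over $Q_a$ and using periodicity gives $\|D^\gamma f\|_{L_p(Q_a)}^p\le C\|w\|_1\|f\|_{L_p(Q_a)}^p$, the case $q=p$. Cutting $\mathbb R^m$ into period cubes, (14) becomes
$$|D^\gamma f(x)|^p\le C\int_{Q_a}|f(u)|^pw_a(x-u)\,du,\qquad w_a(v)=\sum_{k\in\mathbb Z^m}w(v+2\pi ak). \tag{15}$$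
For $v\in Q_a$ the terms with $k\ne0$ sum to at most $\sum_{k\ne0}(\pi a|k|_\infty)^{-m-3}\le Ca^{-m-3}$, so $w_a\le C$ for $a\ge1$; this is the case $q=\infty$. For $p<q<\infty$ use $\|F\|_q^q\le\|F\|_\infty^{q-p}\|F\|_p^p$. $\square$

### 3.3 The constant $E$ is finite, and positive if $D_N\ne0$

If $p<\infty$, Lemma 1 gives $\sup_{a\ge1}P_a<\infty$. If $p=q=\infty$, Step 1 gives $|D^\gamma f|\le\|D^\gamma\psi\|_1\|f\|_\infty$, with the same conclusion. By (1), $E<\infty$ in all cases.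

If $D_N\ne0$, its symbol $\sigma$ is a nonzero polynomial and does not vanish identically on the interior of $V$. Choose $u\in C_c^\infty$, $u\not\equiv0$, supported in a small closed ball inside the interior of $V$ on which $\sigma\ne0$. Then $f(z)=\int u(\xi)e^{i\xi\cdot z}d\xi$ lies in $B_V$, is a Schwartz function on $\mathbb R^m$, and $D_Nf=\int\sigma u\,e^{i\xi\cdot x}d\xi\not\equiv0$. So $E>0$.

## 4. Proof of Theorem 2: three limits in the right order

Let $0<p\le q<\infty$, $f\in\mathcal F_a\setminus\{0\}$ and $a\ge1$. Use (10) with $\Psi=\Phi_M$. Insert $G\le A_a^{1/p}\|f\|_{L_p(Q_a)}$ from (11) and $\|D^\gamma f\|_{L_q(Q_a)}\le C\|f\|_{L_p(Q_a)}$ from Lemma 1. The powers of $\|f\|_{L_p(Q_a)}$ in the main term add up to $\kappa\frac{q-p}q+\kappa\frac pq=\kappa$. Dividing by $\|f\|_{L_p(Q_a)}^\kappa$ and taking the supremum over $f$,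
$$P_a^\kappa\le(1+s\varepsilon/\rho)^{\kappa d}E^\kappa\rho_M^{\kappa/q}A_a^{\kappa(q-p)/(pq)}+C_M\varepsilon^\kappa , \tag{16}$$
with $C_M$ independent of $a$ and $\varepsilon$, and $A_a\le1+C_{M,\varepsilon}a^{-2sp}$.

The order of the limits is dictated by the constants. First let $a\to\infty$ with $M,\varepsilon$ fixed, so that $A_a\to1$: the cutoff is then narrow compared with the period. Next let $\varepsilon\to0$ with $M$ fixed: this removes $C_M\varepsilon^\kappa$ and the increase of the spectrum. Last, let $M\to\infty$, so that $\rho_M\to1$ by (13). The result is $\limsup_{a\to\infty}P_a\le E$, and (1) gives $\lim_{a\to\infty} P_a=E$. $\blacksquare$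

## 5. A cutoff as wide as the period, and the rate for $q=\infty$

Three successive limits give no rate. An error of order $1/a$ suggests a cutoff at scale $a$ itself: then both the increase of the spectrum and the derivatives of the cutoff cost $O(1/a)$. Let $p<\infty$ and
$$\varphi(x)=\Phi(x/a),\qquad\Phi(x)=\prod_jS(x_j)^{2s},\qquad a\ge 1 .$$
By (5), $f\varphi\in B_{(1+\delta)V}\cap L_p(\mathbb R^m)$ with $\delta=s/(\rho a)$, and $|D^\beta\varphi|\le C_\beta a^{-|\beta|}$. This cutoff is as wide as the period, so its overlapping translates must be controlled exactly.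

**Overlap of translates.** The aim is to show that the translates contribute at most $1$, with a quantitative gain away from $0$. The identity $\sum_{k\in\mathbb Z}(v+\pi k)^{-2}=(\sin v)^{-2}$ says that $\sum_{k\in\mathbb Z}S(t+2\pi k)^2=1$. For $|t|\le\pi$ we have $|S(t+2\pi k)|\le S(t)$: the numerators have equal modulus, and $|t+2\pi k|\ge\pi\ge|t|$ for $k\ne0$ (at $t=0$, $S(2\pi k)=0$). Since $2sp-2\ge m-1\ge1$,
$$\sum_k|S(t+2\pi k)|^{2sp}\le S(t)^{2sp-2}\sum_kS(t+2\pi k)^2=S(t)^{2sp-2}\le S(t)\le1-\frac{t^2}{32}\qquad(|t|\le\pi).$$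
For the last inequality put $u=t/2$, so $u^2\le\pi^2/4<5/2$; then $\frac{\sin u}u\le1-\frac{u^2}6\big(1-\frac{u^2}{20}\big)\le1-\frac{u^2}8$, because $\frac16\cdot\frac78>\frac18$. Multiply over coordinates; all factors lie in $[0,1]$, so the product of the $1-x_j^2/32$ is at most $1-\max_jx_j^2/32$. Hence
$$\sum_{k\in\mathbb Z^m}\Phi(x+2\pi k)^p\le1-\frac{|x|^2}{32m}\qquad(x\in Q_\pi).$$
Integrating $|f|^p$ against this, after scaling by $a$, we get for $f\in\mathcal F_a$
$$\|f\varphi\|_{L_p(\mathbb R^m)}^p\le\|f\|_{L_p(Q_a)}^p-\frac\lambda{32m},\qquad\lambda=\int_{Q_a}|f(x)|^p\frac{|x|^2}{a^2}\,dx . \tag{17}$$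

**Proof of Theorem 3 for $q=\infty$.** Here $p<\infty$ and $\kappa=1$. Let $\|f\|_{L_p(Q_a)}=1$ and translate so that $|D_Nf|$ is maximal at $0$. Since $\varphi(0)=1$, Leibniz at $0$ gives $|D_Nf(0)|\le|D_N(f\varphi)(0)|+C\sum_{|\beta|\ge1}a^{-|\beta|}|D^\gamma f(0)|$, the sum over $|\beta|+|\gamma|=N$, and Lemma 1 with $q=\infty$ bounds the sum by $C/a$. By (4) and (17), $|D_N(f\varphi)(0)|\le(1+s/(\rho a))^dE\le E+C/a$ for $a\ge1$. So $P_a\le E+C/a$. $\blacksquare$

What changes for $q<\infty$? We would like to bound $\|D_Nf\|_{L_q(Q_a)}$ by $\|\varphi D_Nf\|_{L_q}$, but now $\varphi<1$ away from the center costs us something: a loss of order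
$$X=\int_{Q_a}\frac{|x|^2}{a^2}|D_Nf(x)|^q\,dx .$$
On the other side (17) gives us a gain, proportional to $\lambda$. The gain wins if $X$ is at most a small multiple of $\lambda$, up to errors $O(a^{-\kappa})$. This is where $p<q$ helps: (10) will show that an extremal $f$ is concentrated near one point, so away from that point $|D_Nf|$ is pointwise small, and $|D_Nf|^q=|D_Nf|^{q-p}|D_Nf|^p$ is much smaller than $|D_Nf|^p$.

## 6. Concentration of extremal polynomials, and the rate for $p<q<\infty$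

If $D_N=0$ there is nothing to prove; otherwise $0<E<\infty$. Let $a\ge1$. If $P_a<E$ there is nothing to prove. So let $P_a\ge E$. The space $\mathcal F_a$ is finite-dimensional, contains the constants, and $\|\cdot\|_{L_p(Q_a)}$ and $\|D_N\,\cdot\,\|_{L_q(Q_a)}$ are continuous and homogeneous on it, the first being positive off $0$; so the supremum in (3) is attained. Choose $f\in\mathcal F_a$ with
$$\|f\|_{L_p(Q_a)}=1,\qquad\|D_Nf\|_{L_q(Q_a)}=P_a\ge E .$$
Let $\eta\in(0,1/2]$; it will be fixed at the end, depending only on the data $p,q,D_N,V$. Constants $C$ do not depend on $\eta$ or $a$.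

**Step 1: concentration.** The aim is to find $r_0$ and $a_0$, depending only on $\eta$ and the data, such that for $a\ge a_0$ and a suitable translate of $f$,
$$\int_{Q_a\cap\{|x|\ge r_0\}}|f|^p\,dx\le4\eta . \tag{18}$$
By (10) with $\Psi=\Phi_M$, and Lemma 1,
$$E^\kappa\le P_a^\kappa\le(1+s\varepsilon/\rho)^{\kappa d}E^\kappa\rho_M^{\kappa/q}G^{\kappa(q-p)/q}+C_M\varepsilon^\kappa .$$
Suppose $G^p\le1-\eta$. Choose $M$ so large that $\rho_M^{\kappa/q}(1-\eta)^{\kappa(q-p)/(pq)}<1$, which is possible by (13) because $q>p$; then choose $\varepsilon$ so small that the right side is $<E^\kappa$, which is possible because $E>0$. These choices depend only on $\eta$ and the data, and they give a contradiction. So, for this $M$ and $\varepsilon$, $G^p>1-\eta$, and some $y$ satisfies $\|g_y\|_p^p>1-\eta$. Replacing $f$ by $f(\cdot+y)$ we may take $y=0$, and by (11)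
$$\int_{Q_a}|f(x)|^p\sum_k\Phi_M(\varepsilon(x+2\pi ak))^p\,dx>1-\eta .$$
By (12) there is $a_0$ such that for $a\ge a_0$ the terms $k\ne0$ sum to at most $\eta$ on $Q_a$. By (6) there is $r_0$ such that the term $k=0$, always at most $1$, is at most $\eta$ for $|x|\ge r_0$. Let $t$ be the integral in (18). Then $1-\eta<(1+\eta)(1-t)+2\eta t=1+\eta-(1-\eta)t$, so $t<2\eta/(1-\eta)\le4\eta$. This is (18). Enlarging $r_0$ preserves (18), so we also assume $(1+r_0)^{-1}\le\eta$. For $1\le a\le a_0$, Lemma 1 gives $P_a\le C\le Ca_0\,a^{-\kappa}$ (we may take $a_0\ge 1$; $\kappa\le1$), so from now on $a\ge a_0$.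

**Step 2: the weighted tail of $D_Nf$.** The aim is
$$X\le\frac{4r_0^2}{a^2}P_a^q+C\eta^{(q-p)/p}(\lambda+a^{-2}). \tag{19}$$
Let $|x|_a=\operatorname{dist}(x,2\pi a\mathbb Z^m)$. It is periodic, satisfies the triangle inequality, and equals $|x|$ on $Q_a$. First, $w_a(v)\le C(1+|v|_a)^{-m-3}$: for $v\in Q_a$ the $k\ne0$ terms sum to at most $Ca^{-m-3}$ (Step 4 of Lemma 1), and $1+|v|\le Ca$ on $Q_a$, so $a^{-m-3}\le C(1+|v|)^{-m-3}$.

Pointwise smallness: let $x\in Q_a$, $|x|\ge2r_0$. Summing (15) over $|\gamma|=N$, $|D_Nf(x)|^p\le C\int_{Q_a}|f(u)|^pw_a(x-u)\,du$. The part $|u|\ge r_0$ contributes at most $C\cdot4\eta$ by (18) and $w_a\le C$. For $|u|<r_0$ we have $|x-u|_a\ge|x|_a-|u|_a\ge r_0$, so this part contributes at most $C(1+r_0)^{-m-3}\le C\eta$. Hence $|D_Nf(x)|^p\le C\eta$.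

Second moment: by (14), $|x|_a^2\le2|x-y|_a^2+2|y|^2$, and periodicity in $x$,
$$\int_{Q_a}|x|_a^2|D_Nf|^p\,dx\le C\int_{\mathbb R^m}w(y)\int_{Q_a}\big(|x-y|_a^2+|y|^2\big)|f(x-y)|^p\,dx\,dy=C\int_{\mathbb R^m}w(y)\big(a^2\lambda+|y|^2\big)dy\le C(a^2\lambda+1),$$
where $\int|y|^2w(y)\,dy<\infty$ because $|y|^2w(y)\le(1+|y|)^{-m-1}$.

Now split $X$ at $|x|=2r_0$. The inner part is at most $4r_0^2a^{-2}P_a^q$. On the outer part, $|D_Nf|^q=|D_Nf|^{q-p}|D_Nf|^p\le(C\eta)^{(q-p)/p}|D_Nf|^p$, so it is at most $C\eta^{(q-p)/p}a^{-2}(a^2\lambda+1)$. This is (19).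

**Step 3: gain against loss.** The aim is to compare the gain in (17) with the loss $X$, using $\varphi=\Phi(\cdot/a)$.

*The loss.* For $|t|\le\pi$, $S(t)\ge1-t^2/24>0$. Since $2sq\ge2sp\ge1$, Bernoulli's inequality gives $S(t)^{2sq}\ge1-\frac{sq}{12}t^2$, and since a product of numbers $c_j\in[0,1]$ is at least $1-\sum(1-c_j)$, we get $\Phi(x)^q\ge1-C|x|^2$ on $Q_\pi$. Therefore
$$P_a^q=\int_{Q_a}|D_Nf|^q\le\int_{Q_a}|\varphi D_Nf|^q+CX . \tag{20}$$

*The gain.* Write $\varphi D_Nf=D_N(f\varphi)-R$. By Leibniz, $|D^\beta\varphi|\le Ca^{-1}$ for $1\le|\beta|\le N$, and Lemma 1, $\|R\|_{L_q(Q_a)}\le C/a$; and $R=0$ if $N=0$. By (4) and (17),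
$$\|D_N(f\varphi)\|_{L_q(\mathbb R^m)}^q\le\Big(1+\frac s{\rho a}\Big)^{dq}E^q\Big(1-\frac\lambda{32m}\Big)^{q/p}\le E^q\Big(1-\frac\lambda{32m}\Big)+\frac Ca .$$
Here $\lambda\le m\pi^2$, so $\lambda/(32m)\in[0,1]$, and $(1-x)^{q/p}\le1-x$ on $[0,1]$ because $q\ge p$.

*Combining the two terms.* If $q\ge1$, use $(A+B)^q\le A^q+qB(A+B)^{q-1}\le A^q+CB$ with the bounded numbers $A=\|D_N(f\varphi)\|_{L_q(\mathbb R^m)}$ and $B=\|R\|_{L_q(Q_a)}\le C/a$. If $q<1$, use $|A+B|^q\le|A|^q+|B|^q$ in the integrand, so that the remainder contributes at most $Ca^{-q}$. In both cases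
$$\int_{Q_a}|\varphi D_Nf|^q\le E^q\Big(1-\frac\lambda{32m}\Big)+Ca^{-\kappa},\qquad\kappa=\min(1,q), \tag{21}$$
and if $N=0$ there is no remainder, so (21) holds with $\kappa=1$.

**Step 4: choice of $\eta$.** Insert (21) and (19) into (20). Since $P_a$ is bounded for $a\ge1$ and $a^{-2}\le a^{-\kappa}$,
$$P_a^q\le E^q+\Big(C_1\eta^{(q-p)/p}-\frac{E^q}{32m}\Big)\lambda+C_\eta a^{-\kappa},$$
where $C_1$ does not depend on $\eta$ or $a$. As $q>p$ and $E>0$, we can fix $\eta\in(0,1/2]$, depending only on the data, so small that the bracket is $\le0$. Then $r_0$, $a_0$ and $C_\eta$ are constants, and $P_a^q\le E^q+Ca^{-\kappa}$. Finally $P_a\le E(1+CE^{-q}a^{-\kappa})^{1/q}\le E+Ca^{-\kappa}$, since $(1+x)^{1/q}\le1+C'x$ for $x$ in a bounded interval $[0,x_0]$. This proves Theorem 3. $\blacksquare$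

## 7. Proof of Theorem 4: the sawtooth and the constants

**The lower bound $d/2$.** The idea is that for a cube $V$ the polynomial space does not change between consecutive integers, while the normalization does. Let $V=[-1,1]^m$, $D_N\ne0$, $d>0$; then $0<E<\infty$ by Section 3.3. For $n\in\mathbb N$ and $a\in[n,n+1)$ we have $aV\cap\mathbb Z^m=\{|k_j|\le n\}$, so $\mathcal T_{aV}$ is constant there and $P_a=(n/a)^dP_n$. Suppose the limsup were smaller than $d/2$. Then there is $\theta<d/2$ with $|P_a/E-1|\le\theta/a$ for all large $a$. For large $n$ this gives $P_n\le E(1+\theta/n)$ and, letting $a\uparrow n+1$,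
$$\Big(\frac n{n+1}\Big)^dP_n=\lim_{a\uparrow n+1}P_a\ge E\Big(1-\frac\theta{n+1}\Big)>0 .$$
Dividing,
$$\Big(1+\frac1n\Big)^d\le\frac{1+\theta/n}{1-\theta/(n+1)}=1+\frac{2\theta}n+O(n^{-2}).$$
The left side is $1+\frac dn+O(n^{-2})$, so $d\le2\theta$, a contradiction. Hence $\limsup_{a\to\infty}a|P_a/E-1|\ge d/2$.

**The exact value.** The formula $P_n=E(1+\frac1{2n})^{m/2}$ for $p=2$, $q=\infty$, $D_0=I$, $V=[-1,1]^m$ was proved in Section 2.1.

**No inequality $P_a\le E$ for all $a>0$.** Let $p<q$ and $D_0=I$. The polynomial $T\equiv1$ belongs to every $\mathcal T_{aV}$, and it gives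
$$P_a\ge a^{-m/p+m/q}(2\pi)^{m/q-m/p}=(2\pi a)^{m/q-m/p}\longrightarrow\infty\qquad(a\to0^+),$$
while $E<\infty$ by Section 3.3. So $P_a\le E$ cannot hold for all $a>0$, in contrast with Theorem 1. $\blacksquare$
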